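\title{Bijections of bounded average stretch from the hypercube onto sets of density one half}

\begin{abstract}
We show that every set $A\subset\{0,1\}^{n+1}$ with $|A|=2^n$ is the image of a bijection from $\{0,1\}^n$ under which the endpoints of a random edge are mapped to points at bounded expected Hamming distance. This answers in the negative a question posed by Rao and Shinkar. More generally, for $A\subset\{0,1\}^{n+k}$ with $|A|=2^n$ and $n\ge n_0(k)$ the average stretch can be made at most $Ck$ with an absolute constant $C$. The proof first shows, by an entropy argument, that the optimal transport map from the solid cube onto $A$ is insensitive on average to changes of a single coordinate. It then feeds this map with sparse random parities of $n$ bits and rounds the result to a bijection.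
\end{abstract}

\section{Introduction}

Let $\operatorname{dist}$ be the Hamming distance, let $[n]=\{1,\dots,n\}$, and for $x\in\{0,1\}^n$ let $x+e_i$ be $x$ with its $i$-th bit flipped. The \emph{average stretch} of a map $\phi$ from $\{0,1\}^n$ into a hypercube $\{0,1\}^N$ is
\[
\operatorname{avgStretch}(\phi)=\mathbb E_{x,i}\big[\operatorname{dist}(\phi(x),\phi(x+e_i))\big],
\]
where $x\in\{0,1\}^n$ and $i\in[n]$ are uniform and independent. It is the mean length of the image of an edge. A set $A\subset\{0,1\}^{n+1}$ of density $1/2$ has exactly as many points as $\{0,1\}^n$, and the least average stretch of a bijection $\{0,1\}^n\to A$ measures how well $A$ can be given the shape of a cube. The following question is posed in \cite{RS}.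

\begin{quote}
Are there sets $A_n\subset\{0,1\}^{n+1}$ with $|A_n|=2^n$ such that the minimum of $\operatorname{avgStretch}(\phi)$ over all bijections $\phi\colon\{0,1\}^n\to A_n$ tends to infinity as $n\to\infty$?
\end{quote}

We prove that there are not. The question is the case $k=1$ of the following theorem.

\begin{theorem}\label{thm:main}
There is an absolute constant $C$ and, for each integer $k\ge1$, a number $n_0(k)$ such that for all $n\ge n_0(k)$ and every $A\subset\{0,1\}^{n+k}$ with $|A|=2^n$ there is a bijection $\phi\colon\{0,1\}^n\to A$ with $\operatorname{avgStretch}(\phi)\le Ck$.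
\end{theorem}

\begin{corollary}\label{cor:main}
There is an absolute constant $C'$ such that for every $n$ and every $A\subset\{0,1\}^{n+1}$ with $|A|=2^n$ some bijection $\phi\colon\{0,1\}^n\to A$ has $\operatorname{avgStretch}(\phi)\le C'$.
\end{corollary}

\begin{proof}
For $n<n_0(1)$ every map into $\{0,1\}^{n+1}$ has average stretch at most $n+1\le n_0(1)$. Take $C'=\max(C,n_0(1))$.
\end{proof}

\subsection*{What the simplest sets give}
A bijection maps adjacent points to distinct points, so its average stretch is at least $1$, and for the subcube $A=\{0,1\}^n\times\{0\}$ the map $x\mapsto(x,0)$ attains this. If $A$ is the set of vectors of even weight, distinct points of $A$ are at distance at least $2$, so every bijection has average stretch at least $2$, with equality for $x\mapsto(x,\sum_ix_i\bmod 2)$. Thus a bound of constant order is optimal in Corollary~\ref{cor:main}, and the constant is at least $2$.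

The average cannot be replaced by a maximum over edges. Let $n$ be even and let $A_0$ be the set of vectors in $\{0,1\}^{n+1}$ of weight at most $n/2$; complementation shows $|A_0|=2^n$. Replace the zero vector of $A_0$ by the all-ones vector. That vector is at distance more than $n/2$ from the rest of the set, so every bijection stretches some edge to length more than $n/2$. For the average, gaps of this kind are harmless: if $A$ is a union of two distant pieces of equal size and $\phi$ sends the half-cubes $x_1=0$ and $x_1=1$ to the two pieces, then only a fraction $1/n$ of the edges joins the pieces, and these edges contribute at most $(n+1)/n$.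

The set $A_0$ itself shows why one might expect the opposite answer. The cheap way to bound the stretch is to keep $\phi(x)$ close to a point $(x,\epsilon(x))$ with $\epsilon(x)\in\{0,1\}$: the triangle inequality bounds the average stretch by $2+2\,\mathbb E_x\operatorname{dist}(\phi(x),(x,\epsilon(x)))$. But the mean weight on $A_0$ lies below $n/2$ by an amount of order $\sqrt n$, by the central limit theorem, so for $A_0$ this expected distance is at least of order $\sqrt n$. A good bijection must move points far, and move neighbors in almost the same way, and it must do so for a set $A$ with no structure at all. On the other side stands a count of information. A uniform point of $A\subset\{0,1\}^{n+k}$ has entropy $n$, only $k$ bits short of the maximum, and these $k$ bits are shared among $n+k$ directions. The proof turns this count into the bound $Ck$.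

\subsection*{Outline of the proof}
Put $N=n+k$ and identify the target cube with $\{\pm1\}^N$. By Birkhoff's theorem it is enough to find a map $\Gamma$ on $\{0,1\}^n$, not necessarily injective or with values in $A$, that has average stretch $O(k)$ and whose output law is within Wasserstein distance $O(k)$ of the uniform law on $A$ (Section~\ref{sec:tools}). We build $\Gamma$ in three steps.
\begin{enumerate}
\item We replace the source by the solid cube $[-1,1]^N$ and take the optimal transport map $T$ onto $A$ for the quadratic cost. On each axis-parallel line $T$ takes at most two values, so each coordinate reveals at most one bit about $T$. Since $N$ coordinates reveal $n$ bits, the total deficit is $k$ (Section~\ref{sec:T}). A geometric inequality for the cells of $T$ (Section~\ref{sec:poly}) converts this into the bound $O(kN)$ for the expected sum, over the $N$ directions, of the distances between the two values (Section~\ref{sec:jump}).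
\item We show that $T(z)$ rarely differs from the sign vector of $z$ in more than $N^{0.7}$ places (Section~\ref{sec:flip}), and we write $z$ in binary to obtain a map $G$ on about $10N^2$ bits with total influence $O(kN)$ (Section~\ref{sec:disc}).
\item We substitute for the input bits of $G$ random parities of boundedly many of the $n$ bits of $x$ (Section~\ref{sec:sparse}). Sparsity keeps the stretch bounded, and a Fourier computation shows that the output law hardly changes (Sections~\ref{sec:Delta} and~\ref{sec:end}).
\end{enumerate}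

\section{Tools, and the reduction to a map that need not be bijective}\label{sec:tools}

Throughout, $k\ge1$ and $N=n+k$, the set $A\subset\{\pm1\}^N$ has $2^n$ points, $\mu_A$ is the uniform law on $A$, and $Q=[-1,1]^N$. ``For $n$ large'' means for $n\ge n_0(k)$, uniformly in $A$; in particular $n\ge k$, so $N\le2n$. For a vector $z$ we write $z_U=(z_j)_{j\in U}$, $z_{-i}=(z_j)_{j\ne i}$ and $z_{<i}=(z_j)_{j<i}$.

\subsection*{Relative entropy}
We measure $D(\mu\|\nu)=\int\ln\frac{d\mu}{d\nu}\,d\mu$ in nats; if $d\mu/d\nu\le c$ then $D(\mu\|\nu)\le\ln c$. Put $\operatorname{kl}(r\|x)=r\ln\frac rx+(1-r)\ln\frac{1-r}{1-x}$. We use the following standard facts.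
\begin{itemize}
\item Data processing and Pinsker's inequality: $D(\mu\|\nu)\ge\operatorname{kl}(\mu(E)\|\nu(E))\ge2(\mu(E)-\nu(E))^2$ for every event $E$.
\item Donsker--Varadhan inequality: $\int f\,d\mu\le D(\mu\|\nu)+\ln\int e^f\,d\nu$ for bounded measurable $f$.
\item Chain rule: if $Y=(Y_1,\dots,Y_d)$ has law $\mu$, then $D(\mu\|\nu_1\otimes\dots\otimes\nu_d)=\sum_j\mathbb E\,D\big(\operatorname{law}(Y_j\,|\,Y_{<j})\,\|\,\nu_j\big)$.
\end{itemize}

\subsection*{Entropy and mutual information}
These are measured in bits, and $h$ is the binary entropy function. The conditional mutual information $I(X;Y\,|\,Z)$ is $1/\ln2$ times the expected relative entropy of the conditional law of $(X,Y)$ given $Z$ with respect to the product of its two marginals. It is nonnegative and symmetric in $X,Y$, it vanishes if $X$ and $Y$ are independent given $Z$, and it obeys the chain rule $I(X;Y,Y'\,|\,Z)=I(X;Y\,|\,Z)+I(X;Y'\,|\,Y,Z)$. If $X$ takes finitely many values, $I(X;Y\,|\,Z)=H(X\,|\,Z)-H(X\,|\,Y,Z)$. If $\nu_j$ above is the law of $Y_j$, the $j$-th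 term of the chain rule for $D$ is $\ln2\cdot I(Y_j;Y_{<j})$.

\subsection*{Elementary inequalities}
We use $\binom nl\le(en/l)^l$ and $\binom nl\le2^{nh(l/n)}$, together with
\begin{equation}\label{eq:elem}
h(\gamma)\le\gamma\log_2\frac e\gamma,\qquad 1-h(\gamma)\ge\frac{(1-2\gamma)^2}{2\ln2},\qquad e^{-v}\le1-\frac v2\quad\Big(0\le v\le\frac32\Big).
\end{equation}
The first follows from $\ln\frac1{1-\gamma}\le\frac\gamma{1-\gamma}$, the second is Pinsker's inequality for $\operatorname{kl}(\gamma\|\frac12)=(1-h(\gamma))\ln2$, and the third holds at both endpoints and hence, by convexity, in between.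

\subsection*{Wasserstein distance}
For laws $\mu,\nu$ on $\{\pm1\}^N$, the metric $W_1(\mu,\nu)$ is the minimum of $\mathbb E\operatorname{dist}(a,a')$ over all couplings of $a\sim\mu$ and $a'\sim\nu$. By Kantorovich--Rubinstein duality it equals the maximum of $\int f\,d\mu-\int f\,d\nu$ over all $f$ that are $1$-Lipschitz for $\operatorname{dist}$.

\medskip
Bijectivity is a rigid requirement, and the first step is to trade it for an estimate in $W_1$. This is where the exact equality $|A|=2^n$ is used.

\begin{lemma}[Rounding]\label{lem:round}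
Let $\Gamma\colon\{0,1\}^n\to\{\pm1\}^N$ be any map and let $\nu$ be the law of $\Gamma(x)$ for uniform $x$. Then there is a bijection $\phi\colon\{0,1\}^n\to A$ with
\[
\operatorname{avgStretch}(\phi)\le\operatorname{avgStretch}(\Gamma)+2W_1(\nu,\mu_A).
\]
\end{lemma}

\begin{proof}
Take an optimal coupling of $\nu$ and $\mu_A$, and let $\varpi(a\,|\,v)$ be the conditional probability of $a\in A$ given a point $v$ with $\nu(v)>0$. The square matrix $\mathcal M(x,a)=\varpi(a\,|\,\Gamma(x))$, with $x\in\{0,1\}^n$ and $a\in A$, has row sums $1$ and column sums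
\[
\sum_x\varpi(a\,|\,\Gamma(x))=2^n\sum_v\nu(v)\varpi(a\,|\,v)=2^n\mu_A(a)=1,
\]
and $2^{-n}\sum_{x,a}\mathcal M(x,a)\operatorname{dist}(\Gamma(x),a)=W_1(\nu,\mu_A)$. By Birkhoff's theorem a nonnegative square matrix with all row and column sums $1$ is a convex combination of permutation matrices. The last expression is linear in $\mathcal M$, so some bijection $\phi$ has $\mathbb E_x\operatorname{dist}(\Gamma(x),\phi(x))\le W_1(\nu,\mu_A)$. Since $x+e_i$ is uniform as well, the triangle inequality through $\Gamma(x)$ and $\Gamma(x+e_i)$ gives the claim.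
\end{proof}

\section{The transport map and its entropy deficit}\label{sec:T}

We want a map onto $A$ that is canonical enough to treat neighboring inputs alike. With a discrete source, optimal matchings have many ties and no geometry. With the continuous source $Q$ the optimal map is given by a partition into convex cells. From now on $z$ is uniform in $Q$.

\begin{lemma}\label{lem:T}
There are reals $(\lambda_a)_{a\in A}$ such that the map $T(z)=\arg\max_{a\in A}\big(\langle a,z\rangle+\lambda_a\big)$, defined for almost every $z$, satisfies $\mathbb P(T=a)=2^{-n}$ for all $a\in A$. Moreover $\mathbb E\langle a,z\rangle\le\mathbb E\langle T(z),z\rangle$ for every coupling $(z,a)$ of the uniform law on $Q$ and $\mu_A$.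
\end{lemma}

\begin{proof}
The function $\Psi(\lambda)=\mathbb E\max_{a}(\langle a,z\rangle+\lambda_a)-2^{-n}\sum_a\lambda_a$ on $\mathbb R^A$ is convex, hence continuous, and unchanged when a constant is added to all $\lambda_a$. On the hyperplane $\sum_a\lambda_a=0$ we have $\Psi(\lambda)\ge\max_a\lambda_a\ge\|\lambda\|_\infty/|A|$, because $\mathbb E\langle a,z\rangle=0$. So $\Psi$ has a global minimizer $\lambda$. The ties $\langle a-a',z\rangle=\lambda_{a'}-\lambda_a$ with $a\ne a'$ lie on finitely many hyperplanes, so for almost every $z$ the maximizer is unique and the maximum has partial derivative $1_{T(z)=a}$ in $\lambda_a$. The maximum is $1$-Lipschitz in $\lambda_a$, so dominated convergence gives $\partial_{\lambda_a}\Psi=\mathbb P(T=a)-2^{-n}$, and this vanishes at the minimizer. For a coupling $(z,a)$, the points $a$ and $T$ have the same law, so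
\[
\mathbb E\langle a,z\rangle=\mathbb E[\langle a,z\rangle+\lambda_a]-\mathbb E\lambda_T\le\mathbb E[\langle T,z\rangle+\lambda_T]-\mathbb E\lambda_T=\mathbb E\langle T,z\rangle.\qedhere
\]
\end{proof}

All points of $A$ have the same Euclidean norm, so the second statement says that $T$ minimizes the quadratic cost $\mathbb E|z-a|^2$. We fix $\lambda$ and $T$, and let $K_a=\{z\in Q:\langle a-a',z\rangle\ge\lambda_{a'}-\lambda_a\text{ for all }a'\in A\}$ be the closed cell of $a$.

\subsection*{Axis-parallel lines}
Fix $i$ and $z_{-i}$, and let $z_i$ run through $[-1,1]$. For the points $a\in A$ with $a_i=1$ the value $\langle a,z\rangle+\lambda_a$ is $z_i$ plus a function of $z_{-i}$, so the best of them, $a^+$, does not depend on $z_i$. It is unique unless $z_{-i}$ lies on one of finitely many hyperplanes. The same holds for the best point $a^-$ with $a_i=-1$, whose value is $-z_i$ plus a function of $z_{-i}$. (One of $a^\pm$ may fail to exist.) The difference of the two values is $2z_i$ plus a constant. Hence for almost every $z_{-i}$ either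 $T$ is constant on the line, or there is a \emph{break} $\tau_i=\tau_i(z_{-i})\in(-1,1)$ with $T=a^-$ for $z_i<\tau_i$ and $T=a^+$ for $z_i>\tau_i$. Put $\operatorname{jump}_i(z_{-i})=\operatorname{dist}(a^+,a^-)$ if there is a break and $\operatorname{jump}_i(z_{-i})=0$ otherwise, and let
\[
W=\mathbb E\sum_{i=1}^N\operatorname{jump}_i .
\]
Changing $z_i$ alone moves $T$ by at most $\operatorname{jump}_i$, so $W/N$ is the continuous analogue of the average stretch. The first half of the proof establishes the following bound.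

\begin{proposition}\label{prop:W}
$W\le C_1kN$ with $C_1=384e^5+8$.
\end{proposition}

\begin{example}[$n=k=1$]\label{ex:N2}
Let $A=\{(1,1),(1,-1)\}$ and $\lambda=0$. Then $T(z)=(1,\operatorname{sgn}z_2)$. Lines in direction $2$ break at $0$ with jump $1$, and lines in direction $1$ have no break. The coordinate $z_2$ reveals a full bit about $T$ and $z_1$ reveals nothing: the deficit of $k=1$ bit sits in direction~$1$.

Let $A=\{(1,1),(-1,-1)\}$ and $\lambda=0$. The cells are the triangles $\pm(z_1+z_2)\ge0$, the break is $\tau_1=-z_2$, every jump is $2$, and $W=4$. Given $z_2$, the value $(1,1)$ has probability $\frac{1+z_2}2$, which is uniform on $[0,1]$, so $H(T\,|\,z_2)=\int_0^1h=\frac1{2\ln2}\approx0.72$. The coordinate revealed first gives $1-\frac1{2\ln2}$ bits and the one revealed second gives $\frac1{2\ln2}$ bits. The deficits from one bit are $\frac1{2\ln2}$ and $1-\frac1{2\ln2}$: they sum to $k$, and the later one is smaller. The difference of the two amounts, $\frac1{\ln2}-1$, equals $I(z_1;z_2\,|\,T)$ by \eqref{eq:J} below. It measures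 the dependence of the coordinates inside a cell, which is caused by the slanted facet, and the slanted facet is what makes the jump $2$ rather than $1$. The proof of Proposition~\ref{prop:W} quantifies this chain: large jumps mean facets that involve many coordinates, such facets force dependence inside the cells, and the dependence is paid for by the deficit $k$.
\end{example}

\begin{example}[parity]\label{ex:parity}
Let $A=\{a:\prod_ja_j=1\}$, so $k=1$. The group $A$ acts on $Q$ by coordinatewise multiplication and permutes the cells for $\lambda=0$ transitively, so $\lambda=0$ gives cells of equal volume. On a line in direction $i$ let $j^*\ne i$ minimize $|z_j|$. One of $a^\pm$ agrees with $\operatorname{sgn}z_j$ at all $j\ne i$, and the other must violate one sign and chooses $j^*$. So $|\tau_i|=|z_{j^*}|$, every jump is $2$, and $W=2N$.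
\end{example}

\subsection*{The entropy count}
For $U\subset[N]$ and $i\notin U$ let $J_i(U)=I(T;z_i\,|\,z_U)=H(T\,|\,z_U)-H(T\,|\,z_{U\cup\{i\}})$. If $V'$ is disjoint from $U\cup\{i\}$, then $I(z_i;z_{V'}\,|\,z_U)=0$, and expanding $I(z_i;T,z_{V'}\,|\,z_U)$ by the chain rule in both orders gives
\begin{equation}\label{eq:J}
J_i(U\cup V')=J_i(U)+I(z_i;z_{V'}\,|\,T,z_U).
\end{equation}
So $J_i$ is nondecreasing in $U$, and $J_i(U)\le J_i([N]\setminus\{i\})=H(T\,|\,z_{-i})\le1$, because $T$ is a function of $z$ with at most two values on each line.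

\begin{lemma}\label{lem:entropy}
Let $d=\lceil N/2\rceil$, let $V$ be a uniformly random $d$-subset of $[N]$, let $U=[N]\setminus V$, and put $\kappa(U)=\sum_{i\in V}I(z_i;z_{V\setminus\{i\}}\,|\,T,z_U)$. Then
\begin{equation}\label{eq:entropy}
\text{\rm(a)}\quad\sum_{i=1}^N\big(1-H(T\,|\,z_{-i})\big)\le k,\qquad\qquad\text{\rm(b)}\quad\mathbb E_U\,\kappa(U)\le k.
\end{equation}
\end{lemma}

\begin{proof}
Let $(i_1,\dots,i_N)$ be a uniformly random ordering of $[N]$ and let $\varepsilon_l=\mathbb E\big[1-J_{i_l}(\{i_1,\dots,i_{l-1}\})\big]\ge0$ be the expected deficit at step $l$. For each ordering the quantities $J_{i_l}(\{i_1,\dots,i_{l-1}\})$ telescope to $H(T)-H(T\,|\,z)=n$, so $\sum_{l=1}^N\varepsilon_l=N-n=k$. By monotonicity $J_{i_{l+1}}(\{i_1,\dots,i_l\})\ge J_{i_{l+1}}(\{i_1,\dots,i_{l-1}\})$, and $(i_1,\dots,i_{l-1},i_{l+1})$ has the same law as $(i_1,\dots,i_{l-1},i_l)$. Hence $\varepsilon_{l+1}\le\varepsilon_l$, and therefore $l\,\varepsilon_l\le k$ for all $l$. The left side of (a) is $N\varepsilon_N$. For (b), \eqref{eq:J} gives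
\[
\kappa(U)=\sum_{i\in V}\big(J_i([N]\setminus\{i\})-J_i(U)\big)\le\sum_{i\in V}\big(1-J_i(U)\big),
\]
and the right side has mean $d\,\varepsilon_{N-d+1}\le dk/(N-d+1)\le k$, since $d\le\lfloor N/2\rfloor+1=N-d+1$.
\end{proof}

Part (a) says that nearly all lines have a break near the middle. Part (b) says that once $T$ and a random half of the coordinates are known, the other half are nearly independent. The next section shows what near independence implies for the facets of a cell.

\section{Facets of up-closed polytopes}\label{sec:poly}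

After a change of signs every cell of $T$, and every coordinate section of a cell, has the following form. Let $d\ge1$, let $\mathcal R$ be a family of nonempty subsets of $[d]$, let $c_R$ ($R\in\mathcal R$) be reals, and let
\[
K=\Big\{y\in[-1,1]^d:\ \sum_{i\in R}y_i\ge c_R\ \text{ for all }R\in\mathcal R\Big\},\qquad\operatorname{vol}(K)>0 .
\]
The set $K$ is compact and convex, it stays invariant when coordinates are increased inside the cube, and so it contains $\mathbf 1=(1,\dots,1)$. Let $y$ be uniform on $K$.

The section of $K$ in direction $i$ through $y$ is $[\theta_i,1]$, where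
\[
\theta_i=\theta_i(y_{-i})=\max\Big(-1,\ \max_{R\ni i}\Big(c_R-\sum_{j\in R\setminus\{i\}}y_j\Big)\Big).
\]
Almost surely $\theta_i\le y_i<1$. Put $\ell_i=1-\theta_i$. The vector $y_{-i}$ has density $\ell_i/\operatorname{vol}(K)$, and given $y_{-i}$ the coordinate $y_i$ is uniform on $[\theta_i,1]$. Let $b^{(i)}$ be $y$ with $y_i$ replaced by $\theta_i$, and let $b^{\rm rad}$ be the last point of $K$ on the ray from $\mathbf 1$ through $y$ (Figure~\ref{fig:poly}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.3]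
\fill[gray!15] (1,1)--(-0.6,1)--(-0.6,0.4)--(0.8,-1)--(1,-1)--cycle;
\draw (-1,-1) rectangle (1,1);
\draw[very thick] (-0.6,1)--(-0.6,0.4)--(0.8,-1);
\draw[dashed] (1,0.6)--(-0.6,0.6);
\draw[dashed] (0.2,1)--(0.2,-0.4);
\draw[dotted,thick] (1,1)--(-0.467,0.267);
\fill (0.2,0.6) circle (0.025) node[below right] {$y$};
\fill (-0.6,0.6) circle (0.025) node[left] {$b^{(1)}$};
\fill (0.2,-0.4) circle (0.025) node[below left] {$b^{(2)}$};
\fill (-0.467,0.267) circle (0.025) node[below left] {$b^{\rm rad}$};
\fill (1,1) circle (0.025) node[above right] {$\mathbf 1$};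
\node[left] at (-0.6,0.86) {$F_{\{1\}}$};
\node[left] at (0.55,-0.84) {$F_{\{1,2\}}$};
\end{tikzpicture}
\caption{The polytope $K=\{y\in[-1,1]^2: y_1\ge-0.6,\ y_1+y_2\ge-0.2\}$ (shaded) with its facets $F_{\{1\}}$ and $F_{\{1,2\}}$ (thick). From a point $y\in K$ one reaches the boundary by decreasing one coordinate (points $b^{(1)},b^{(2)}$) or by moving away from the corner $\mathbf 1$ (point $b^{\rm rad}$).}
\label{fig:poly}
\end{figure}

For $R\in\mathcal R$ let $F_R$ be the set of $b\in K$ with $\sum_{i\in R}b_i=c_R$, with no other constraint of $\mathcal R$ active, and with all $b_j>-1$. These sets are disjoint. Let $F=\bigcup_RF_R$, and for $b\in F$ let $R(b)$ be the set with $b\in F_{R(b)}$. Let $\sigma$ be the measure on $F$ that on $F_R$ equals $(d-1)$-dimensional area divided by $\sqrt{|R|}\operatorname{vol}(K)$. The unit normal of $F_R$ has the coordinates $|R|^{-1/2}$ on $R$, so deleting any coordinate $i\in R$ multiplies area by $|R|^{-1/2}$. Thus for $E\subset F_R$ and any $i\in R$, $\sigma(E)$ is the Lebesgue measure of the projection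 of $E$ that omits coordinate $i$, divided by $\operatorname{vol}(K)$. (For $d=1$ both measures count points.) The laws of the random boundary points have explicit densities with respect to $\sigma$.

\begin{lemma}\label{lem:axis}
Almost surely, if $\theta_i>-1$ then $b^{(i)}\in F$ and $i\in R(b^{(i)})$. For measurable $g\ge0$ on $F$,
\begin{align}
\mathbb E\big[g(b^{(i)})1_{\theta_i>-1}\big]&=\int_F1_{i\in R(b)}(1-b_i)\,g(b)\,d\sigma(b),\label{eq:axis1}\\
\mathbb E\big[g(b^{(i)})1_{\theta_i>-1}/\ell_i\big]&=\int_F1_{i\in R(b)}\,g(b)\,d\sigma(b).\label{eq:axis2}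
\end{align}
\end{lemma}

\begin{proof}
If $\theta_i>-1$, some constraint $R\ni i$ is active at $b^{(i)}$. If a second constraint $R'\ni i$ is active, then $\sum_{R\setminus\{i\}}y_j-\sum_{R'\setminus\{i\}}y_j=c_R-c_{R'}$ with $R\setminus\{i\}\ne R'\setminus\{i\}$. If a constraint $R'\not\ni i$ is active, then $\sum_{R'}y_j=c_{R'}$. In these cases, and if some $y_j=-1$, the vector $y_{-i}$ lies on one of finitely many hyperplanes, a null event. Conversely, for $b\in F$ with $i\in R(b)$ the formula for $\theta_i$ gives $\theta_i(b_{-i})=b_i>-1$. So up to null sets $y_{-i}\mapsto b^{(i)}$ is a bijection from $\{-1<\theta_i<1\}$ onto $\{b\in F:i\in R(b),\,b_i<1\}$, inverse to the projection, and $\ell_i=1-b_i$. The density of $y_{-i}$ gives both formulas with the integrals restricted to $b_i<1$. The restriction can be dropped: on $F_R$ with $i\in R$ the condition $b_i=1$ cuts out a set of zero area if $|R|\ge2$, and if $R=\{i\}$ it would force $c_R=1$ and $\operatorname{vol}(K)=0$.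
\end{proof}

\begin{lemma}\label{lem:rad}
Write $y=\mathbf 1-e^{-s}(\mathbf 1-b^{\rm rad})$. Then $s$ is independent of $b^{\rm rad}$ and $\mathbb P(s>t)=e^{-dt}$ for $t\ge0$. For measurable $g\ge0$ on $F$,
\begin{equation}\label{eq:rad}
\mathbb E\big[g(b^{\rm rad})1_{b^{\rm rad}\in F}\big]=\frac1d\int_F\sum_{i\in R(b)}(1-b_i)\,g(b)\,d\sigma(b).
\end{equation}
\end{lemma}

\begin{proof}
In polar coordinates about $\mathbf 1$, given the direction, the distance from $\mathbf 1$ has density proportional to $r^{d-1}$ up to the boundary. So the ratio $e^{-s}$ has density $d\,r^{d-1}$ on $[0,1]$ for every direction, which gives the first claim. On $F_R$ we have $\sum_{i\in R}(1-b_i)=|R|-c_R$, and this is positive, since otherwise $K\subset\{\sum_Ry_i\ge|R|\}$ would be null. Hence $\sum_Ry_i$ decreases strictly along the ray from $\mathbf 1$ through $b\in F_R$, and $b$ is the last point of $K$ on it. So for $E\subset F_R$ the event $b^{\rm rad}\in E$ is the cone over $E$ with apex $\mathbf 1$. It has height $(|R|-c_R)/\sqrt{|R|}$ and base area $\sqrt{|R|}\operatorname{vol}(K)\sigma(E)$,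 so its probability is $\frac1d(|R|-c_R)\sigma(E)$.
\end{proof}

A facet $F_R$ is hit from $|R|$ directions, and in the application each hit costs a jump of size $|R|$. This is why a second moment appears in the main inequality.

\begin{lemma}\label{lem:poly}
Let $\kappa=\sum_{i=1}^dI(y_i;y_{-i})$, and for $b\in F$ let $m(b)=\#\{i\in R(b):b_i\le\frac12\}$. Then
\[
\int_Fm^2\,d\sigma\le16e^5d\,(2\kappa+1).
\]
\end{lemma}

\begin{example}[boxes]
Let $K=\prod_i[c_i,1]$ with $-1<c_i<1$. Then $\kappa=0$ and $\sigma(F_{\{i\}})=1/(1-c_i)$, so $\int_Fm^2\,d\sigma=\sum_{i:\,c_i\le1/2}1/(1-c_i)$. For $c_i=0$ this is $d$, so the term $+1$ is needed. As $c_1\to1$ the integral $\int_F|R(b)|^2\,d\sigma$ tends to infinity, so the lemma fails if $m(b)$ is replaced by $|R(b)|$. Indices with $b_i>\frac12$ will be handled by \eqref{eq:entropy}(a) instead.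
\end{example}

The idea of the proof is to look at a boundary point $b$ through the distribution functions $\Phi_i$ of the coordinates $y_i$. If $\Phi_i(b_i)$ is not small for many $i\in R(b)$, then knowing $y_{-i}=b_{-i}$ excludes a substantial part of the range of $y_i$, and this is mutual information. If $\Phi_i(b_i)$ is small for many $i$, then points $y$ just inside $b$ have many unusually low coordinates at once. This is very unlikely for independent coordinates, hence unlikely when $\kappa$ is small.

\begin{proof}[Proof of Lemma~\ref{lem:poly}]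
We may assume $\kappa<\infty$. Let $\alpha=e^{-5}/2$, so $8/\alpha=16e^5$. The distribution function of $y_i$ is continuous, and $\Phi_i(v)=\mathbb E\big[(v-\theta_i)_+/(1-\theta_i)\big]$ for $v\le1$.

\emph{Step 1: $I(y_i;y_{-i})\ge\mathbb E\,\Phi_i(\theta_i)$.} Let $Y_0,Y_1$ be independent copies of $y_{-i}$, let $B$ be an independent uniform bit, and given these let $X$ be uniform on $[\theta_i(Y_B),1]$. Then $(X,Y_B)$ has the law of $(y_i,y_{-i})$, and given $Y_B$ the variable $X$ is independent of $(B,Y_0,Y_1)$. By the chain rule,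
\[
I(y_i;y_{-i})=I(X;B,Y_0,Y_1)\ge I(X;B\,|\,Y_0,Y_1)=1-H(B\,|\,X,Y_0,Y_1).
\]
Let $\theta_{\min}\le\theta_{\max}$ be the two values $\theta_i(Y_0),\theta_i(Y_1)$. If $X<\theta_{\max}$, then $B$ is determined by $(X,Y_0,Y_1)$, and otherwise its conditional entropy is at most $1$. Hence
\[
I(y_i;y_{-i})\ge\mathbb P(X<\theta_{\max})=\mathbb E\,\frac12\,\frac{\theta_{\max}-\theta_{\min}}{1-\theta_{\min}}=\mathbb E\,\frac{(\theta_i(Y_1)-\theta_i(Y_0))_+}{1-\theta_i(Y_0)}=\mathbb E\,\Phi_i(\theta_i(Y_1)),
\]
where the second equality uses the symmetry in $Y_0,Y_1$ and the third their independence.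

\emph{Step 2: if $v\le1$, $s\ge0$ and $v'=1-e^{-s}(1-v)$, then $\Phi_i(v')\le\Phi_i(v)+s$.} Fix $\theta<1$ and put $\rho=\frac{1-v}{1-\theta}\ge0$. Then $\frac{(v-\theta)_+}{1-\theta}=(1-\rho)_+$ and $\frac{(v'-\theta)_+}{1-\theta}=(1-e^{-s}\rho)_+$. If $\rho\le1$, then $1-e^{-s}\rho=1-\rho+\rho(1-e^{-s})\le1-\rho+s$. If $\rho>1$, then $1-e^{-s}\rho\le1-e^{-s}\le s$. Average over $\theta=\theta_i$.

\emph{Step 3: two types of boundary points.} Let $b\in F$ with $m=m(b)\ge1$. Put $b\in F^{\rm I}$ if at least $m/2$ of the $m$ indices $i\in R(b)$ with $b_i\le\frac12$ satisfy $\Phi_i(b_i)\ge\alpha m/2d$, and $b\in F^{\rm II}$ otherwise.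

For $b\in F^{\rm I}$ we have $\sum_{i\in R(b)}(1-b_i)\Phi_i(b_i)\ge\frac m2\cdot\frac12\cdot\frac{\alpha m}{2d}=\frac{\alpha m^2}{8d}$. By \eqref{eq:axis1} with $g(b)=\Phi_i(b_i)$ and Step~1,
\[
\frac\alpha{8d}\int_{F^{\rm I}}m^2\,d\sigma\le\sum_{i=1}^d\int_F1_{i\in R(b)}(1-b_i)\Phi_i(b_i)\,d\sigma\le\sum_{i=1}^d\mathbb E\,\Phi_i(\theta_i)\le\kappa .
\]

For $F^{\rm II}$ we use the radial point. Since $\sum_{i\in R(b)}(1-b_i)\ge m/2$, formula \eqref{eq:rad} gives $\int_{F^{\rm II}}m^2\,d\sigma\le2d\,\mathbb E\big[m(b^{\rm rad})1_{b^{\rm rad}\in F^{\rm II}}\big]$. Define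
\[
f(y)=\max\Big\{m\in\{0,\dots,d\}:\ \#\{i:\Phi_i(y_i)\le\alpha m/d\}\ge m/2\Big\}.
\]
Suppose $b^{\rm rad}\in F^{\rm II}$, $m=m(b^{\rm rad})$ and $s\le\alpha m/2d$. More than $m/2$ indices have $\Phi_i(b^{\rm rad}_i)<\alpha m/2d$, and by Step~2 these have $\Phi_i(y_i)\le\alpha m/d$, so $f(y)\ge m$. Given $b^{\rm rad}$, the event $s\le\alpha m/2d$ has probability $1-e^{-\alpha m/2}\ge1-e^{-\alpha/2}\ge\alpha/4$ by Lemma~\ref{lem:rad} and \eqref{eq:elem}. Therefore $\mathbb Ef(y)\ge\frac\alpha4\mathbb E\big[m(b^{\rm rad})1_{b^{\rm rad}\in F^{\rm II}}\big]$, and $\frac\alpha{8d}\int_{F^{\rm II}}m^2\,d\sigma\le\mathbb Ef(y)$.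

\emph{Step 4: $\mathbb Ef(y)\le\kappa\ln2+\frac12$.} Let $\mathbb P^\times$ be the product of the laws of $y_1,\dots,y_d$. The relative entropy of the law of $y$ with respect to $\mathbb P^\times$ is $\ln2\sum_jI(y_j;y_{<j})\le\kappa\ln2$. Under $\mathbb P^\times$ the variables $\Phi_i(y_i)$ are independent and uniform on $[0,1]$, so for $m\ge1$ and $r=\lceil m/2\rceil$,
\[
\mathbb P^\times(f=m)\le\binom dr\Big(\frac{\alpha m}d\Big)^r\le\Big(\frac{e\alpha m}r\Big)^r\le(2e\alpha)^r=e^{-4r}\le e^{-2m}.
\]
Hence $\int e^f\,d\mathbb P^\times\le1+\sum_{m\ge1}e^{-m}=1+\frac1{e-1}<e^{1/2}$, and the Donsker--Varadhan inequality gives the claim.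

Adding the two types, $\frac\alpha{8d}\int_Fm^2\,d\sigma\le\kappa+\kappa\ln2+\frac12\le2\kappa+1$.
\end{proof}

\section{The total jump}\label{sec:jump}

\begin{proof}[Proof of Proposition~\ref{prop:W}]
\emph{The cells as polytopes.} Fix $a\in A$ and put $y_j=a_jz_j$. If $a'\in A\setminus\{a\}$ differs from $a$ exactly on $S\subset[N]$, then $\langle a-a',z\rangle=2\sum_{j\in S}y_j$. Distinct $a'$ give distinct $S$, so in the coordinates $y$ the cell $K_a$ is a polytope as in Section~\ref{sec:poly}, of dimension $N$, with $c_S=(\lambda_{a'}-\lambda_a)/2$. Its volume is positive, and given $T=a$ the point $y$ is uniform on it. We write $F^a$ and $\sigma^a$ for its objects $F$ and $\sigma$, we write $S(b)$ for $R(b)$, and we put $\langle g\rangle=2^{-n}\sum_a\int_{F^a}g\,d\sigma^a$. The variables $\theta_i,\ell_i,b^{(i)}$ refer to the cell that contains $z$.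

Consider the line through $z$ in direction $i$. Without a break the whole line lies in $K_a$, so $\theta_i=-1$. With a break, $\theta_i=a_i\tau_i>-1$, and at the break point $a^+$ and $a^-$ tie, so the constraint between them is active at $b^{(i)}$. By Lemma~\ref{lem:axis} it is almost surely the only active one, so $|S(b^{(i)})|=\operatorname{jump}_i$. For $b\in F^a$ call $j\in S(b)$ \emph{low} if $b_j\le\frac12$ and \emph{high} otherwise, and let $N_{\rm lo},N_{\rm hi}$ be the numbers of such indices. By \eqref{eq:axis1},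
\begin{equation}\label{eq:Wsplit}
W=\Big\langle|S|\sum_{i\in S}(1-b_i)\Big\rangle\le\big\langle(N_{\rm lo}+N_{\rm hi})(2N_{\rm lo}+\tfrac12N_{\rm hi})\big\rangle\le2\langle N_{\rm lo}^2\rangle+\tfrac52N\langle N_{\rm hi}\rangle,
\end{equation}
because the product equals $2N_{\rm lo}^2+N_{\rm hi}(\frac52N_{\rm lo}+\frac12N_{\rm hi})$ and $N_{\rm lo}+N_{\rm hi}\le N$.

\emph{High indices.} By \eqref{eq:axis2}, $\langle N_{\rm hi}\rangle=\sum_j\mathbb E[1_{\theta_j>1/2}/\ell_j]$. Condition on $z_{-j}$. A line without a break contributes $0$. On a line with break $\tau$, the side $z_j>\tau$ has $\theta_j=\tau$ and the side $z_j<\tau$ has $\theta_j=-\tau$. Each side has conditional probability $\ell_j/2$ and contributes $\frac12 1_{\theta_j>1/2}$, so the line contributes $\frac121_{|\tau|>1/2}$. On the other hand $H(T\,|\,z_{-j})=\mathbb E\big[h(\frac{1+\tau_j}2)1_{\rm break}\big]$, and $1-h(\frac{1+\tau}2)\ge1-h(\frac14)>\frac16$ for $|\tau|>\frac12$. By \eqref{eq:entropy}(a), $\sum_j\mathbb P(\text{break},|\tau_j|>\frac12)\le6k$, so $\langle N_{\rm hi}\rangle\le3k$.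

\emph{Low indices.} Lemma~\ref{lem:poly} applied to a whole cell would involve $\sum_iI(z_i;z_{-i}\,|\,T)$. The entropy count bounds this only by $N\varepsilon_1\le N$, which yields the trivial estimate $W=O(N^2)$. The deficits $\varepsilon_l$ are small only for $l$ of order $N$, so we freeze a random half of the coordinates. Let $U,V,d$ be as in Lemma~\ref{lem:entropy} and let $N_{{\rm lo},V}(b)$ be the number of low indices in $V$. For fixed $b$, $\mathbb E_VN_{{\rm lo},V}^2\ge(\frac dNN_{\rm lo})^2\ge\frac14N_{\rm lo}^2$, so freezing loses only a factor $4$. For fixed $V$, \eqref{eq:axis2} gives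
\begin{equation}\label{eq:low}
\langle N_{{\rm lo},V}^2\rangle=\sum_{i\in V}\big\langle1_{i\in S}1_{b_i\le1/2}N_{{\rm lo},V}\big\rangle=\sum_{i\in V}\mathbb E\big[1_{-1<\theta_i\le1/2}\,N_{{\rm lo},V}(b^{(i)})/\ell_i\big].
\end{equation}
Condition on $T=a$ and $z_U$. Then $y_V$ is uniform on the section $K'=\{y_V:(y_U,y_V)\in K_a\}$, which almost surely has positive volume. It is a polytope as in Section~\ref{sec:poly}, of dimension $d$: its constraint sets are the nonempty traces $R=S\cap V$, with $c'_R$ the largest of the numbers $c_S-\sum_{j\in S\cap U}y_j$ over all $S$ with trace $R$, and the constraints with empty trace hold because the section is nonempty. For $i\in V$ the line in direction $i$, and with it $\theta_i$, $\ell_i$ and the hit point, is the same in $K'$ as in $K_a$. A constraint $R$ of $K'$ is active at the hit point exactly when some $S$ with trace $R$ is active in $K_a$. So almost surely the facet of $K'$ that is hit is $R=S(b^{(i)})\cap V$, and $N_{{\rm lo},V}(b^{(i)})$ is the number $m$ of Lemma~\ref{lem:poly} for $K'$. By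 \eqref{eq:axis2} in $K'$, the conditional expectation of the sum in \eqref{eq:low} is
\[
\sum_{i\in V}\int_{F'}1_{i\in R(b)}1_{b_i\le1/2}\,m(b)\,d\sigma'(b)=\int_{F'}m^2\,d\sigma'\le16e^5d\,(2\kappa'+1),
\]
where $\kappa'$ is the quantity $\kappa$ for $K'$. Given $T$, the passage from $z_j$ to $y_j$ is a fixed bijection in each coordinate, so the mean of $\kappa'$ over $(T,z_U)$ is $\kappa(U)$. Averaging over $U$ with \eqref{eq:entropy}(b), we get $\langle N_{\rm lo}^2\rangle\le4\cdot16e^5d\,(2k+1)\le192e^5kN$. With \eqref{eq:Wsplit}, $W\le384e^5kN+\frac{15}2kN$.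
\end{proof}

\section{The map \texorpdfstring{$T$}{T} rarely changes many signs}\label{sec:flip}

In the last step of the proof the source has only $n$ bits of randomness, while $z$ has infinitely many. We will need to know that the signs of $z$ already determine $T(z)$ up to a small number of possibilities. Let $\operatorname{fl}(z)=\#\{j:T_j(z)\ne\operatorname{sgn}z_j\}$. One cannot hope for less than order $\sqrt N$: if $N$ is odd and $A=\{a:\sum_ja_j>0\}$, then $2\,\mathbb E\operatorname{fl}\ge\mathbb E\sum_j(T_j-\operatorname{sgn}z_j)=\mathbb E\sum_jT_j$, which is of order $\sqrt N$.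

\begin{proposition}\label{prop:flip}
Let $M=\lceil N^{0.7}\rceil$. For $n$ large, $\mathbb P(\operatorname{fl}\ge M)\le\frac12e^{-N^{0.3}}$.
\end{proposition}

We use the cost $\mathfrak c(z,a)=\sum_j|z_j|1_{a_j\ne\operatorname{sgn}z_j}=\frac12\big(\sum_j|z_j|-\langle a,z\rangle\big)$. By Lemma~\ref{lem:T}, the pair $(z,T(z))$ minimizes $\mathbb E\,\mathfrak c$ among all couplings of the uniform law on $Q$ and $\mu_A$. An optimal coupling remains optimal when restricted to an event, and we compare the restriction with the following explicit coupling.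

\begin{lemma}\label{lem:TE}
Let $\mu$ be a law on $Q$ and $\nu$ a law on $\{\pm1\}^N$, with finite relative entropies $D_1$ and $D_2$ with respect to the uniform laws. Then some coupling $(z,a)$ of $\mu$ and $\nu$ has $\mathbb E\,\mathfrak c(z,a)\le4(D_1+D_2)$.
\end{lemma}

\begin{proof}
Couple one coordinate at a time. Given $(z_{<j},a_{<j})$, let $z_j$ have the conditional law $f$ that $\mu$ prescribes given $z_{<j}$; it has no atoms, since $\mu$ is absolutely continuous. Let $p=\nu(a_j=1\,|\,a_{<j})$, let $\tau$ be the least number in $[-1,1]$ with $f(z_j>\tau)=p$, and set $a_j=1$ if $z_j>\tau$ and $a_j=-1$ otherwise. Given the past, $z_j$ and $a_j$ have the conditional laws prescribed by $\mu$ and $\nu$, so the marginals are $\mu$ and $\nu$.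

The signs disagree at $j$ exactly when $z_j$ lies in the interval $I$ between $0$ and $\tau$. Let $r=f(I)=|p-p'|$ with $p'=f(z_j>0)$, let $x=|\tau|/2\le\frac12$ be the uniform mass of $I$, and let $D_f$ be the relative entropy of $f$ with respect to the uniform law on $[-1,1]$. The expected cost at $j$ given the past is at most $|\tau|r$.

If $|\tau|\le4r$, the cost is at most $4r^2$, and by Pinsker's inequality $r^2\le2(p-\frac12)^2+2(p'-\frac12)^2\le\operatorname{kl}(p\|\frac12)+D_f$.

If $|\tau|>4r$, then $r<x/2$, and the cost is at most $2xr\le x^2\le x/2$. Since $\operatorname{kl}(\cdot\|x)$ decreases on $[0,x]$, and $\ln t\ge1-1/t$,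
\[
D_f\ge\operatorname{kl}(r\|x)\ge\operatorname{kl}(\tfrac x2\|x)\ge-\tfrac x2\ln2+\big((1-\tfrac x2)-(1-x)\big)=\tfrac x2(1-\ln2)\ge\tfrac x8 .
\]
In both cases the cost at $j$ is at most $4D_f+4\operatorname{kl}(p\|\frac12)$. Take expectations and sum over $j$ with the chain rule.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:flip}]
Let $r>0$, let $E=\{\mathfrak c(z,T(z))\ge r\}$, and suppose $\epsilon=\mathbb P(E)>0$. Replace, on $E$, the pair $(z,T(z))$ by any coupling of the conditional laws of $z$ and of $T(z)$ given $E$. The result is again a coupling of the uniform law and $\mu_A$, so by optimality the cost does not decrease. The two conditional laws have densities at most $1/\epsilon$ and $2^k/\epsilon$ with respect to the uniform laws, the latter because $\mu_A$ has density at most $2^k$. Lemma~\ref{lem:TE} gives $r\le\mathbb E[\mathfrak c(z,T)\,|\,E]\le8\ln\frac1\epsilon+4k\ln2$, that is, $\mathbb P(\mathfrak c(z,T)\ge r)\le2^{k/2}e^{-r/8}$.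

If $\operatorname{fl}\ge M$, then either at least $M/2$ coordinates have $|z_j|\le M/8N$, or at least $M/2$ of the coordinates with a changed sign have $|z_j|>M/8N$, and then $\mathfrak c\ge M^2/16N$. With $t=\lceil M/2\rceil$ the first event has probability at most $\binom Nt(M/8N)^t\le(eM/8t)^t\le(e/4)^{M/2}$. So $\mathbb P(\operatorname{fl}\ge M)\le(e/4)^{M/2}+2^{k/2}e^{-M^2/128N}$, and $M^2/N\ge N^{0.4}$.
\end{proof}

\section{A map on finitely many bits}\label{sec:disc}

We write $z$ in binary. Let $L=10N$ and $\mathcal B=\{(j,r):1\le j\le N,\ 0\le r\le L\}$. For $u\in\mathbb F_2^{\mathcal B}$ and $\xi\in[0,1]^N$ put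
\[
z_j(u,\xi)=(-1)^{u_{j0}}\Big(\sum_{r=1}^L2^{-r}u_{jr}+2^{-L}\xi_j\Big),\qquad\operatorname{sg}(u)=\big((-1)^{u_{j0}}\big)_{j\in[N]} .
\]
For independent uniform $u,\xi$ the point $z(u,\xi)$ is uniform in $Q$, and almost surely its sign vector is $\operatorname{sg}(u)$. Split $\mathcal B=\mathcal B'\cup\mathcal B''$, where $\mathcal B'=\{(j,0):j\le n\}$ consists of the first $n$ sign bits and is identified with $[n]$, and write $u=(u',u'')$ accordingly.

\begin{proposition}\label{prop:G}
For $n$ large there is a map $G\colon\mathbb F_2^{\mathcal B}\to\{\pm1\}^N$ with the following properties, where $u$ is uniform, $\mu_G$ is the law of $G(u)$, and $\Lambda=(n+1)^M$.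
\begin{itemize}
\item[(G1)] $W_1(\mu_G,\mu_A)\le1$, and $\mu_G(a)\le2^{k+1}2^{-N}$ for all $a\in\{\pm1\}^N$.
\item[(G2)] For all $u''$ and $a$, the number of $u'$ with $G(u',u'')=a$ is at most $\Lambda$.
\item[(G3)] The influences $\operatorname{Inf}_\beta=\mathbb E\operatorname{dist}(G(u),G(u+e_\beta))$ satisfy $\sum_{\beta\in\mathcal B}\operatorname{Inf}_\beta\le2C_1kN+1$.
\end{itemize}
\end{proposition}

\begin{proof}
The \emph{box} of $u$ is the cube $\{z(u,\xi):\xi\in[0,1]^N\}$ of side $2^{-L}$. If it meets none of the hyperplanes $\langle a-a',z\rangle=\lambda_{a'}-\lambda_a$ ($a\ne a'$ in $A$), then all comparisons between points of $A$ are strict and constant on the box, so $T$ is constant there. Call $u$ \emph{bad} if its box meets such a hyperplane, or if it does not and the value of $T$ on the box differs from $\operatorname{sg}(u)$ in more than $M$ places. Let $G(u)$ be the value of $T$ on the box if $u$ is not bad, and $G(u)=\operatorname{sg}(u)$ if $u$ is bad.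

A box that meets a hyperplane lies in the slab $|\langle a-a',z\rangle-(\lambda_{a'}-\lambda_a)|\le2N2^{-L}$. Conditioning on all coordinates except one with coefficient $\pm2$ confines that coordinate to an interval of length $2N2^{-L}$, so the slab has probability at most $N2^{-L}$. There are at most $4^N$ pairs, so by Proposition~\ref{prop:flip}
\[
\eta:=\mathbb P(u\text{ is bad})\le4^NN2^{-10N}+\tfrac12e^{-N^{0.3}}\le e^{-N^{0.3}} .
\]

(G1) The points $G(u)$ and $T(z(u,\xi))$ agree unless $u$ is bad, so $W_1(\mu_G,\mu_A)\le N\eta\le1$. Also $\mu_G(a)\le\mathbb P(T=a)+\mathbb P(\operatorname{sg}(u)=a)\le2^{-n}+2^{-N}\le2^{k+1}2^{-N}$.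

(G2) The point $G(u)$ always differs from $\operatorname{sg}(u)$ in at most $M$ places. So $G(u',u'')=a$ confines $u'$ to a Hamming ball of radius $M$ in $\mathbb F_2^n$, which has at most $\sum_{i\le M}\binom ni\le(n+1)^M$ points.

(G3) Both $u$ and $u+e_\beta$ are uniform, so $\operatorname{Inf}_\beta\le\mathbb E\operatorname{dist}\big(T(z(u,\xi)),T(z(u+e_\beta,\xi))\big)+2N\eta$. For $\beta=(j,r)$ the two points differ only in coordinate $j$. If $r=0$, the expectation is at most $\mathbb E\operatorname{jump}_j$. If $r\ge1$, then $z_j$ moves by $2^{-r}$, so $T$ changes only if there is a break with $|z_j-\tau_j|\le2^{-r}$. As $z_j$ is independent of $z_{-j}$, this has conditional probability at most $2^{-r}$, and the expectation is at most $2^{-r}\mathbb E\operatorname{jump}_j$. Summing, $\sum_\beta\operatorname{Inf}_\beta\le2W+2N\eta|\mathcal B|\le2C_1kN+1$.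
\end{proof}

From here on only (G1)--(G3) are used.

\section{A sparse linear substitution}\label{sec:sparse}

The map $G$ has the right output law and total influence $O(kN)$, but it reads about $10N^2$ bits, and we have $n$. We set $\Gamma(x)=G(\Theta x+u_0)$ with a random matrix $\Theta$ over $\mathbb F_2$ and a uniform shift $u_0$. Two requirements compete. For small stretch each input bit of $G$ should depend on boundedly many bits of $x$. For the output law, $\Theta x+u_0$ should look uniform to $G$. We first say how closeness of laws will be measured.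

\subsection*{From Fourier coefficients to \texorpdfstring{$W_1$}{W1}}
For $S\subset[N]$ let $\chi_S(a)=\prod_{j\in S}a_j$; these functions are an orthonormal basis of $L^2$ of the uniform law on $\{\pm1\}^N$, with inner product $\langle\cdot,\cdot\rangle$. A law $\mu$ has density $\sum_S\hat\mu(S)\chi_S$, where $\hat\mu(S)=\int\chi_S\,d\mu$. For $t\ge0$ let
\[
p_t(a,\tilde a)=\prod_{j=1}^N\frac{1+e^{-t}a_j\tilde a_j}2=2^{-N}\sum_Se^{-t|S|}\chi_S(a)\chi_S(\tilde a).
\]
This symmetric stochastic kernel flips each coordinate independently with probability $\frac{1-e^{-t}}2$. The corresponding operator $P_t$ multiplies $\chi_S$ by $e^{-t|S|}$, and it maps the density of $\mu$ to the density of the law $P_t\mu$ obtained by applying the noise. Put $\|\mu-\nu\|_t^2=\sum_Se^{-t|S|}(\hat\mu(S)-\hat\nu(S))^2$.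

\begin{lemma}\label{lem:W1}
For laws $\mu,\nu$ on $\{\pm1\}^N$ and $t_0>0$,
\[
W_1(\mu,\nu)\le Nt_0+\frac{\sqrt N}2\int_{t_0}^\infty(et)^{-1/2}\|\mu-\nu\|_t\,dt .
\]
\end{lemma}

\begin{proof}
Coupling a point with its noisy copy gives $W_1(\mu,P_{t_0}\mu)+W_1(\nu,P_{t_0}\nu)\le N(1-e^{-t_0})\le Nt_0$. Let $\psi$ be the density of $\mu-\nu$, so $\hat\psi(\emptyset)=0$, and let $\mathcal L$ multiply $\chi_S$ by $|S|$. Since $e^{-t_0s}=\int_{t_0}^\infty se^{-ts}dt$ for $s\ge1$, we have $P_{t_0}\psi=\int_{t_0}^\infty\mathcal LP_t\psi\,dt$. Let $D_jf=\frac12(f|_{a_j=1}-f|_{a_j=-1})$. It maps $\chi_S$ to $\chi_{S\setminus\{j\}}$ if $j\in S$ and to $0$ otherwise, so $\langle f,\mathcal Lg\rangle=\sum_j\langle D_jf,D_jg\rangle$. If $f$ is $1$-Lipschitz, then $|D_jf|\le\frac12$, and the Cauchy--Schwarz inequality gives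
\[
\langle f,\mathcal LP_t\psi\rangle\le\frac{\sqrt N}2\Big(\sum_S|S|e^{-2t|S|}\hat\psi(S)^2\Big)^{1/2}\le\frac{\sqrt N}2(et)^{-1/2}\|\mu-\nu\|_t ,
\]
by $se^{-ts}\le\frac1{et}$. Integrate over $t$ and use Kantorovich--Rubinstein duality for $W_1(P_{t_0}\mu,P_{t_0}\nu)$.
\end{proof}

\subsection*{The second moment and the stretch for a general random matrix}
For $f$ on $\mathbb F_2^{\mathcal B}$ let $\hat f(w)=\mathbb E_uf(u)(-1)^{w\cdot u}$, so $f(u)=\sum_w\hat f(w)(-1)^{w\cdot u}$ and $\sum_w\hat f(w)^2=\mathbb Ef^2$. Let $|w|$ be the number of ones in $w$. Put $\varphi_S=\chi_S\circ G$ and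
\[
\Omega_t(w)=\sum_{S\subset[N]}e^{-t|S|}\hat\varphi_S(w)^2\ge0 .
\]

\begin{lemma}\label{lem:general}
Let $\Theta$ be a random $\mathcal B\times[n]$ matrix over $\mathbb F_2$, let $u_0$ be uniform in $\mathbb F_2^{\mathcal B}$ and independent of $\Theta$, let $\Gamma(x)=G(\Theta x+u_0)$, and let $\nu$ be the law of $\Gamma(x)$ for uniform $x\in\mathbb F_2^n$, given $\Theta$ and $u_0$.
\begin{itemize}
\item[(a)] If every row of $\Theta$ has at most $\varrho$ ones in expectation, then $\mathbb E\operatorname{avgStretch}(\Gamma)\le\frac\varrho n\sum_\beta\operatorname{Inf}_\beta$.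
\item[(b)] With $\pi(w)=\mathbb P(\Theta^{\mathsf T}w=0)$ we have $\Delta(t):=\mathbb E\|\nu-\mu_G\|_t^2=\sum_{w\ne0}\pi(w)\,\Omega_t(w)$.
\item[(c)] $\Delta(t)\le e^{-(t-t')}\Delta(t')$ for $t\ge t'\ge0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The point $\Theta(x+e_i)+u_0$ arises from $\Theta x+u_0$ by flipping, one after another, the bits $\beta$ with $\Theta_{\beta i}=1$. Given $\Theta$ and $x$, every intermediate point is uniform because of $u_0$, so $\mathbb E_{u_0}\operatorname{dist}(\Gamma(x),\Gamma(x+e_i))\le\sum_{\beta:\Theta_{\beta i}=1}\operatorname{Inf}_\beta$. Sum over $i$ and average over $\Theta$.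

(b) Since $\mathbb E_x(-1)^{w\cdot\Theta x}=1_{\Theta^{\mathsf T}w=0}$, we have $\hat\nu(S)=\sum_{w:\,\Theta^{\mathsf T}w=0}\hat\varphi_S(w)(-1)^{w\cdot u_0}$, and the term $w=0$ is $\hat\mu_G(S)$. The characters are orthonormal in $u_0$, so $\mathbb E_{u_0}(\hat\nu(S)-\hat\mu_G(S))^2=\sum_{w\ne0}1_{\Theta^{\mathsf T}w=0}\hat\varphi_S(w)^2$.

(c) The term $S=\emptyset$ of $\|\nu-\mu_G\|_t^2$ vanishes.
\end{proof}

The ideal case shows what to aim for. If $\Theta$ is uniform among all matrices, then $\pi(w)=2^{-n}$ for all $w\ne0$. Since $\varphi_S=\pm1$, Parseval's identity gives $\sum_w\Omega_t(w)=(1+e^{-t})^N$, so $\Delta(t)\le2^k\big(\frac{1+e^{-t}}2\big)^N$. This bound is not small at $t=0$, but it falls below $1$ at $t$ of order $k/N$ and then decays at rate of order $N$. In Lemma~\ref{lem:W1} a choice $t_0=O(k/N)$ costs only $O(k)$. The rows of such a matrix, however, have $n/2$ ones on average. We need a matrix with rows of bounded weight that achieves nearly the same $\Delta(t)$. For sparse matrices $\pi(w)$ is much larger than $2^{-n}$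 when $|w|$ is small, and this has to be offset by bounds on $\Omega_t$.

\subsection*{The matrix}
Let $q=200$. Take, all independently:
\begin{itemize}
\item uniform $n\times n$ permutation matrices $\Pi_1,\dots,\Pi_{11}$;
\item an $n\times n$ matrix $\Xi$, each \emph{row} of which is a sum over $\mathbb F_2$ of $q$ independent uniform basis vectors;
\item an $[n]\times\mathcal B''$ matrix $\Upsilon$, each \emph{column} of which is a sum over $\mathbb F_2$ of $11$ independent uniform basis vectors of $\mathbb F_2^n$.
\end{itemize}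
Define $\Theta$ by
\[
\Theta^{\mathsf T}w=\Xi w'+g(w),\qquad g(w)=\sum_{r=1}^{11}\Pi_rw'+\Upsilon w'',\qquad w=(w',w'')\in\mathbb F_2^{\mathcal B'}\times\mathbb F_2^{\mathcal B''}.
\]
Each part has its task. The coordinates of $\Xi w'$ are independent, which gives $\pi(w)\approx2^{-n}$ when $w'$ has about $n/2$ ones. But a given column of $\Xi$ vanishes with probability at least $(1-\frac1n)^{qn}$, which is bounded below, so $\Xi$ alone would leave $\pi(e_\beta)$ of constant order. The permutations, and the $11$ vectors in each column of $\Upsilon$, force $\pi(w)$ to be polynomially small for short $w$. We take $q$ even to have the clean bound \eqref{eq:pi1} below. Then $\Xi\mathbf 1=0$, and the number of permutations is taken odd so that $\sum_r\Pi_r\mathbf 1=\mathbf 1$ takes care of $w'$ close to $\mathbf 1$.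

The row $\beta$ of $\Theta$ is $\Theta^{\mathsf T}e_\beta$. For $\beta\in\mathcal B''$ it has at most $11$ ones. For $\beta\in\mathcal B'$ it has at most $11+q$ ones in expectation, since each of the $qn$ basis vectors that make up $\Xi$ hits a given column with probability $1/n$. By Lemma~\ref{lem:general}(a), (G3) and $N\le2n$,
\begin{equation}\label{eq:stretch}
\mathbb E\operatorname{avgStretch}(\Gamma)\le\frac{211(2C_1kN+1)}n\le211(4C_1+1)k .
\end{equation}

\section{The estimate for \texorpdfstring{$\Delta(t)$}{Delta(t)}}\label{sec:Delta}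

\begin{proposition}\label{prop:Delta}
For $n$ large and all $t\ge0$, $\displaystyle\Delta(t)\le4^{k+2}n^{-4}+2^{k+1}\Big(\frac{1+e^{-t}}2\Big)^N$.
\end{proposition}

We need three bounds on the weights $\Omega_t$ and two on $\pi$. Recall the Bonami--Beckner inequality. For $\rho\in(0,1]$ let $u$ be uniform and let $\tilde u$ be obtained by flipping each bit of $u$ independently with probability $\frac{1-\rho}2$; then $\mathbb Ef(u)g(\tilde u)=\sum_w\rho^{|w|}\hat f(w)\hat g(w)$. The operator $\mathcal T_\rho g(u)=\mathbb E[g(\tilde u)\,|\,u]$ satisfies $\|\mathcal T_\rho g\|_{1+1/\rho}\le\|g\|_{1+\rho}$. The exponents $1+\rho$ and $1+1/\rho$ are conjugate, so H\"older's inequality gives, for sets $E,\tilde E$,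
\begin{equation}\label{eq:BB}
\mathbb P(u\in E,\tilde u\in\tilde E)\le\big(\mathbb P(u\in E)\,\mathbb P(u\in\tilde E)\big)^{1/(1+\rho)} .
\end{equation}

\begin{lemma}\label{lem:Omega}
For all $t\ge0$:
\begin{itemize}
\item[($\Omega$1)] $\sum_w\Omega_t(w)=(1+e^{-t})^N$.
\item[($\Omega$2)] $\sum_{|w|=s}\Omega_t(w)\le4^{k+1}(4N/s)^s$ for $1\le s\le N$.
\item[($\Omega$3)] $\sum_{w''}\Omega_t(w',w'')\le2^k\Lambda$ for every $w'$.
\end{itemize}
\end{lemma}

\begin{proof}
($\Omega$1) was noted above. ($\Omega$2) For $\rho\in(0,1]$,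
\[
\sum_w\rho^{|w|}\Omega_t(w)=\sum_Se^{-t|S|}\,\mathbb E\,\varphi_S(u)\varphi_S(\tilde u)=2^N\sum_{a,\tilde a}p_t(a,\tilde a)\,\mathbb P\big(G(u)=a,G(\tilde u)=\tilde a\big).
\]
By \eqref{eq:BB} and (G1) each probability is at most $4^{k+1}2^{-2N/(1+\rho)}$, and $\sum_{a,\tilde a}p_t(a,\tilde a)=2^N$. So the sum is at most $4^{k+1}2^{2N\rho/(1+\rho)}\le4^{k+1}4^{N\rho}$. Take $\rho=s/N$ and divide by $\rho^s$.

($\Omega$3) By Parseval's identity in $u''$, $\sum_{w''}\hat\varphi_S(w',w'')^2=\mathbb E_{u''}\big(\mathbb E_{u'}\varphi_S(u',u'')(-1)^{w'\cdot u'}\big)^2$. Expanding the square with an independent copy $v'$ of $u'$ and summing over $S$,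
\[
\sum_{w''}\Omega_t(w',w'')=2^N\,\mathbb E\big[p_t\big(G(u',u''),G(v',u'')\big)(-1)^{w'\cdot(u'+v')}\big]\le2^N\,\mathbb E\,p_t\big(G(u',u''),G(v',u'')\big).
\]
Given $u''$ and $u'$, the point $G(v',u'')$ takes each value with probability at most $2^{-n}\Lambda$ by (G2), and $\sum_{\tilde a}p_t(a,\tilde a)=1$. So the right side is at most $2^{N-n}\Lambda$.
\end{proof}

The bound ($\Omega$3) is the reason for Section~\ref{sec:flip}: it lets us sum over the huge set of all $w''$ at the price $2^k\Lambda=e^{o(n^{3/4})}$, so that only the vectors $w'\in\mathbb F_2^n$ have to be counted.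

\begin{lemma}\label{lem:pi}
Let $l'=|w'|$, $l''=|w''|$, $\gamma=l'/n$ and $\zeta=|1-2\gamma|^q$. Then, with $0^0=1$,
\begin{align}
\pi(w)&=\mathbb E\Big[\Big(\frac{1+\zeta}2\Big)^{n-|g(w)|}\Big(\frac{1-\zeta}2\Big)^{|g(w)|}\Big]\le\Big(\frac{1+\zeta}2\Big)^n,\label{eq:pi1}\\
\pi(w)&\le2\Big(\frac{1+e^{-22l''/n}}2\Big)^n.\label{eq:pi2}
\end{align}
\end{lemma}

\begin{proof}
Each coordinate of $\Xi w'$ is the parity of $q$ independent bits with mean $\gamma$, so it is $0$ with probability $\frac{1+(1-2\gamma)^q}2=\frac{1+\zeta}2$, as $q$ is even. The coordinates are independent of each other and of $g(w)$, and $\pi(w)=\mathbb P(\Xi w'=g(w))$. This gives \eqref{eq:pi1}. The vector $\Upsilon w''$ is a sum of $11l''$ independent uniform basis vectors, independent of the other terms, so $\pi(w)\le\max_v\mathbb P(\Upsilon w''=v)$. A uniform basis vector $e$ has $\mathbb E(-1)^{\omega\cdot e}=1-2|\omega|/n$ for $\omega\in\mathbb F_2^n$. Fourier inversion and $|1-2j/n|\le e^{-2\min(j,n-j)/n}$ give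
\[
\mathbb P(\Upsilon w''=v)\le2^{-n}\sum_{j=0}^n\binom nj\Big|1-\frac{2j}n\Big|^{11l''}\le2\cdot2^{-n}\sum_{j=0}^n\binom nje^{-22l''j/n},
\]
which is \eqref{eq:pi2}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:Delta}]
Let $\delta=q^{-2}$ and $\gamma_0=\delta/220$. Then $11\gamma_0=0.05\,\delta$, $q\gamma_0=1/44000<2^{-15}$, and $e/\gamma_0<2.4\cdot10^7<2^{25}$, so \eqref{eq:elem} gives $h(\gamma)\le25\gamma$ for $\gamma\ge\gamma_0$. Consider the following classes of vectors $w\ne0$.
\begin{itemize}
\item[(A)] $11|w|\le\delta n$.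
\item[(B)] $|\gamma-\frac12|\le n^{-1/8}$.
\item[(C)] $\gamma_0\le\gamma\le1-\gamma_0$ and $|\gamma-\frac12|>n^{-1/8}$.
\item[(D)] $\gamma\notin[\gamma_0,1-\gamma_0]$ and $11l''\ge0.95\,\delta n$.
\item[(E)] $\gamma>1-\gamma_0$ and $11l''<0.95\,\delta n$.
\end{itemize}
They cover all $w\ne0$. The range $\gamma_0\le\gamma\le1-\gamma_0$ is covered by (B) and (C), and $\gamma>1-\gamma_0$ by (D) and (E). If $\gamma<\gamma_0$ and (A) fails, then $11l''>\delta n-11\gamma_0n=0.95\,\delta n$, which is (D). We bound the contribution of each class to the sum in Lemma~\ref{lem:general}(b).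

\emph{Class (A).} Let $s=|w|$ and $D=11s\le\delta n$. The vector $g(w)$ is a sum of $D$ basis vectors: the images of the $l'$ elements of the support of $w'$ under each permutation, and the $11l''$ vectors from $\Upsilon$. Expose them one at a time, and call it a \emph{collision} when the new vector falls on a position where the current partial sum has a one. A collision lowers the weight by one and any other step raises it by one, so $|g(w)|=D-2c$, where $c\le D/2$ is the number of collisions. Given the past, the new position is uniform on a set of at least $n-l'\ge n/2$ positions, so a collision has conditional probability at most $2D/n$, and exactly $c$ collisions occur with probability at most $\binom Dc(2D/n)^c$. By Bernoulli's inequality $\frac{1-\zeta}2\le q\gamma\le qD/n\le q\delta<1$. Since $D-2c\ge\frac D2-c\ge0$ and $2\le q$, \eqref{eq:pi1} gives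
\[
\pi(w)\le\sum_{c\le D/2}\binom Dc\Big(\frac{2D}n\Big)^c\Big(\frac{qD}n\Big)^{D/2-c}\le2^D\Big(\frac{qD}n\Big)^{D/2}=\Big(\frac{44qs}n\Big)^{5.5s}.
\]
With ($\Omega$2) and $N\le2n$, the contribution is at most $4^{k+1}\sum_{1\le s\le\delta n/11}\big[X(s/n)^{4.5}\big]^s$ with $X=8(44q)^{5.5}$. On this range
\[
X(s/n)^{4.5}\le8\,(44q)^{5.5}\,(11q^2)^{-4.5}=88\cdot4^{5.5}q^{-3.5}<\tfrac12 ,
\]
since $88\cdot4^{5.5}<2\cdot10^5$ and $200^{3.5}>10^8$. The term $s=1$ is $Xn^{-4.5}$. The terms with $2\le s\le\sqrt n$ are at most $(Xn^{-2.25})^s$ and sum to at most $2X^2n^{-4.5}$ for $n$ large. The terms with $s>\sqrt n$ are at most $2^{-s}$ and sum to at most $2\cdot2^{-\sqrt n}$. So the contribution is at most $4^{k+1}n^{-4}$ for $n$ large.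

\emph{Class (B).} Here $\zeta\le(2n^{-1/8})^{200}=2^{200}n^{-25}$, so $\pi(w)\le2^{-n}e^{n\zeta}\le2\cdot2^{-n}$ for $n$ large. By ($\Omega$1) the contribution is at most $2\cdot2^{-n}(1+e^{-t})^N=2^{k+1}\big(\frac{1+e^{-t}}2\big)^N$. This is the main term, the one found for the ideal matrix.

\emph{Class (C).} By \eqref{eq:pi1} and ($\Omega$3), the vectors with a given $l'$ contribute at most $\binom n{l'}2^k\Lambda\big(\frac{1+\zeta}2\big)^n\le2^k\Lambda\,2^{nE}$, where $E=h(\gamma)+\log_2\frac{1+x^q}2$ and $x=|1-2\gamma|>2n^{-1/8}$. As $E$ is symmetric under $\gamma\mapsto1-\gamma$, let $\gamma\le\frac12$.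

If $x^{q-2}\le\frac14$, then $\log_2(1+x^q)\le\frac{x^q}{\ln2}\le\frac{x^2}{4\ln2}$ and $h(\gamma)-1\le-\frac{x^2}{2\ln2}$, so $2^{nE}\le e^{-nx^2/4}\le e^{-n^{3/4}}$.

If $x^{q-2}>\frac14$, then $2\gamma=1-x\le\ln\frac1x<\frac{\ln4}{198}$, so $2\gamma q<\frac32$. By \eqref{eq:elem}, $x^q\le e^{-2\gamma q}\le1-\gamma q$, so $\frac{1+x^q}2\le1-100\gamma\le2^{-100\gamma}$ and $E\le25\gamma-100\gamma\le-75\gamma_0$.

There are at most $n+1$ values of $l'$, and $\ln\Lambda=M\ln(n+1)=o(n^{3/4})$. So the contribution is at most $n^{-4}$ for $n$ large. The exponent $0.7$ in $M$ was chosen between $\frac12$, which Proposition~\ref{prop:flip} requires, and $\frac34$, which is required here.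

\emph{Class (D).} The number of admissible $w'$ is at most $(n+1)2^{nh(\gamma_0)}$, and $h(\gamma_0)\le25\gamma_0<0.12\,\delta$. By \eqref{eq:pi2} and \eqref{eq:elem}, $\pi(w)\le2\big(\frac{1+e^{-1.9\delta}}2\big)^n\le2(1-0.475\,\delta)^n\le2\cdot2^{-0.475\,\delta n}$. By ($\Omega$3) the contribution is at most $2(n+1)2^k\Lambda\,2^{-0.35\,\delta n}\le n^{-4}$ for $n$ large.

\emph{Class (E).} Since $11$ is odd, $\sum_r\Pi_rw'=\mathbf 1+\sum_r\Pi_r(\mathbf 1+w')$, and $|\mathbf 1+w'|<\gamma_0n$. Hence $|g(w)|\ge n-11\gamma_0n-0.95\,\delta n=(1-\delta)n\ge0.99n$. Also $\zeta=(1-2(1-\gamma))^q\ge1-2q\gamma_0$, so $\frac{1-\zeta}2\le q\gamma_0<2^{-15}$. By \eqref{eq:pi1}, $\pi(w)\le2^{-15\cdot0.99n}\le2^{-14n}$, and by ($\Omega$3) the contribution is at most $2^n2^k\Lambda\,2^{-14n}\le n^{-4}$ for $n$ large.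

The classes other than (B) contribute at most $(4^{k+1}+3)n^{-4}\le4^{k+2}n^{-4}$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

Let $t_0=4(k+1)/N$, which is at most $1$ for $n$ large. By Lemma~\ref{lem:W1} and Jensen's inequality $\mathbb E\|\nu-\mu_G\|_t\le\Delta(t)^{1/2}$,
\[
\mathbb E\,W_1(\nu,\mu_G)\le4(k+1)+\frac{\sqrt N}2\int_{t_0}^\infty(et)^{-1/2}\Delta(t)^{1/2}\,dt .
\]
For $0\le t\le1$, \eqref{eq:elem} gives $\frac{1+e^{-t}}2\le1-\frac t4\le e^{-t/4}$. Since $Nt_0/8=\frac{k+1}2$, we have $2^{(k+1)/2}e^{-Nt_0/8}\le1$, and Proposition~\ref{prop:Delta} yields, for $t_0\le t\le1$,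
\[
\Delta(t)^{1/2}\le2^{k+2}n^{-2}+2^{(k+1)/2}e^{-Nt/8}\le2^{k+2}n^{-2}+e^{-N(t-t_0)/8}.
\]
With $s=t-t_0\le t$, the second term contributes at most
\[
\frac{\sqrt N}2\int_0^\infty(es)^{-1/2}e^{-Ns/8}\,ds=\frac12\sqrt{8\pi/e}<2 .
\]
The first term contributes at most $\sqrt N\,2^{k+2}n^{-2}$, because $\int_0^1(et)^{-1/2}dt\le2$. For $t\ge1$, Lemma~\ref{lem:general}(c) gives $\Delta(t)^{1/2}\le e^{-(t-1)/2}\Delta(1)^{1/2}$, so this range contributes at most $\sqrt N\,\Delta(1)^{1/2}$, where $\Delta(1)\le4^{k+2}n^{-4}+2^{k+1}e^{-N/4}$. For fixed $k$ the last two contributions tend to $0$ as $n\to\infty$, so for $n$ large $\mathbb E\,W_1(\nu,\mu_G)\le4(k+1)+3\le11k$. With (G1), $\mathbb E\,W_1(\nu,\mu_A)\le12k$, and with \eqref{eq:stretch},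
\[
\mathbb E\big[\operatorname{avgStretch}(\Gamma)+2W_1(\nu,\mu_A)\big]\le211(4C_1+1)k+24k=:Ck .
\]
Fix $\Theta$ and $u_0$ for which the bracket is at most $Ck$. Lemma~\ref{lem:round} gives a bijection $\phi\colon\{0,1\}^n\to A$ with $\operatorname{avgStretch}(\phi)\le Ck$, and $C$ is an absolute constant. \qed

\begin{remark}
The factor $k$ has two sources: the entropy deficit $N-H(T)=k$ in Lemma~\ref{lem:entropy}, which enters the stretch through $W$, and the smoothing time $t_0$, which is needed to absorb the factor $2^{k+1}$ of class (B). The other appearances of the density $2^{-k}$, in Proposition~\ref{prop:flip}, in ($\Omega$2) and in ($\Omega$3), produce factors exponential in $k$ that are absorbed only by powers of $n$ or faster decay. This is why the proof requires $n\ge n_0(k)$.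
\end{remark}

\begin{thebibliography}{9}
\bibitem{RS} Shravas Rao, Igor Shinkar, \emph{On Lipschitz Bijections between Boolean Functions}, arXiv:1501.03016 (2015).
\end{thebibliography}
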